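# Algebraic connectivity and the vertices of eccentricity at least three

## 1. A lower bound for $\lambda_2$, its local form, and its equality cases

Throughout, $G$ is a simple graph on $n\ge 2$ vertices, $L$ is its combinatorial Laplacian, and $0=\lambda_1(G)\le\lambda_2(G)\le\dots\le\lambda_n(G)$ are the eigenvalues of $L$. The number $\lambda_2(G)$ is the *algebraic connectivity*. Write $d(x,v)$ for the graph distance, with $d(x,v)=\infty$ if $x,v$ lie in different components, and let
$$D(G)=\{v\in V(G):\ \text{there is some } x\in V(G)\text{ with } d(x,v)\ge 3\}.$$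

**Theorem 1.** Let $G$ be a graph on $n\ge2$ vertices and let $k=|D(G)|/2$. Then
$$\lambda_2(G)\ \ge\ \rho_k:=\frac{n-k+1-\sqrt{(n-k+1)^2-4(n-2k)}}{2}.$$

This inequality was posed as a conjecture, to be proved or disproved, in Wayne Barrett, Emily Evans, H. Tracy Hall, Mark Kempton, "New conjectures on algebraic connectivity and the Laplacian spread of graphs", arXiv:2201.04225 (2022). It is true. We shall prove a stronger local version and determine all cases of equality. For real $0\le k\le n/2$ put
$$f_k(t)=t^2-(n-k+1)t+(n-2k),$$
so that $\rho_k$ is the smaller root of $f_k$. For vertices $u,v$ put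
$$D_{uv}=\{y:\ d(y,u)\ge3\ \text{ or }\ d(y,v)\ge 3\}\subseteq D(G),\qquad k_{uv}=|D_{uv}|/2 .$$

**Theorem 2 (local version).** If $\lambda=\lambda_2(G)<1$, there are vertices $u,v$ with $d(u,v)\ge 3$ and $f_{k_{uv}}(\lambda)\le0$; in particular $\lambda_2(G)\ge\rho_{k_{uv}}$. If $G$ is connected, then any $u,v$ at which a $\lambda_2$-eigenvector attains its maximum and its minimum have these properties.

**Theorem 3 (equality).** With $k=|D(G)|/2$, the equality $\lambda_2(G)=\rho_k$ holds exactly in these cases:

* (a) $|D(G)|=n$ and $G$ is disconnected;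
* (b) $D(G)=\emptyset$ and $G$ has a vertex $c$ adjacent to all others with $G-c$ disconnected;
* (c) $V(G)$ is a disjoint union $A\cup B\cup R\cup\{c,d\}$ with $|A|=|B|=k\ge1$ ($R$ possibly empty), where $c\sim d$, $c$ is adjacent to all of $A\cup R$, $d$ is adjacent to all of $B\cup R$, the graphs induced on $A,B,R$ are arbitrary, and there are no other edges.

In particular the bound is attained for all integers $k\ge1$, $n\ge 2k+2$, and it is strict if $0<|D(G)|<n$ and $|D(G)|$ is odd or equals $n-1$.

In words: call a vertex *far* if some vertex lies at distance at least $3$ from it. If there are no far vertices, then $\lambda_2\ge1$. If every vertex is far, Theorem 1 only says $\lambda_2\ge0$. In between, the number of far vertices controls how small $\lambda_2$ can be. Theorem 2 says that only the vertices far from one particular pair $u,v$ need to be counted.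

## 2. The Laplacian equations and the polynomial $f_k$

**Laplacian facts.** The matrix $L$ acts by $(Lx)_w=\sum_{y\sim w}(x_w-x_y)$. We use four textbook facts. First, $L\mathbf 1=0$. Second, $\lambda_2(G)=0$ if and only if $G$ is disconnected. Third, an eigenvector $x$ for a nonzero eigenvalue is orthogonal to $\mathbf 1$, that is, $\sum_w x_w=0$. Fourth, if $x\neq0$, $\sum_w x_w=0$ and $Lx=\mu x$, then $\mu\ge\lambda_2(G)$. The *eigenvalue equation at $w$* is
$$\sum_{y\sim w}(x_w-x_y)=\lambda x_w .$$
When we sum these equations over a set $X$ of vertices, an edge inside $X$ contributes $(x_w-x_y)+(x_y-x_w)=0$. Only edges leaving $X$ survive.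

**The far sets.** $D(G)$ is the set of vertices of eccentricity at least $3$. On the path with vertices $1,2,3,4$ in order, $D=\{1,4\}$. The local set can be much smaller than $D(G)$. In the cycle $C_7$ with vertices $0,\dots,6$ every vertex has eccentricity $3$, so $D=V$. For $u=0$, $v=3$, the vertices at distance $3$ from $0$ are $3,4$, and those at distance $3$ from $3$ are $6,0$. Hence $D_{uv}=\{0,3,4,6\}$ and $k_{uv}=2$.

**The polynomial.** Put $m=n-2k\ge 0$. The discriminant of $f_k$ is
$$(m+k+1)^2-4m=(m+k-1)^2+4k\ge0,$$
so the roots are real. Their sum $n-k+1$ is positive and their product $n-2k$ is nonnegative, so both are $\ge0$. Since $f_k(1)=-k\le0$, the number $1$ lies between the roots. Hence $0\le\rho_k\le1$. Since $f_k$ is an upward parabola, $f_k(t)\le0$ implies $t\ge\rho_k$. At the two extremes, $f_0(t)=(t-1)(t-n)$ gives $\rho_0=1$, and $f_{n/2}(t)=t\,(t-\tfrac n2-1)$ gives $\rho_{n/2}=0$. Two identities will be used; both are checked by expanding: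
$$f_{k'}(t)-f_k(t)=(k-k')(2-t), \tag{1}$$
$$f_k(t)=(n-2k)(1-t)-t(1-t)-kt. \tag{2}$$
By (2), for $0<\lambda<1$ the inequality $f_k(\lambda)\le0$ is equivalent to
$$m\ \le\ \lambda+2k\cdot\frac{\lambda}{2(1-\lambda)},\qquad m=n-2k. \tag{3}$$
This is a counting statement. There are $2k$ far vertices and $m$ middle ones, and the middle ones can outnumber $\lambda$ only if the far ones pay for them, each far vertex paying for at most $\frac{\lambda}{2(1-\lambda)}$ middle vertices. We shall prove (3) in this spirit.

**Theorem 2 implies Theorem 1.** If $\lambda_2\ge1$, then $\lambda_2\ge1\ge\rho_k$. If $\lambda_2<1$, take $u,v$ from Theorem 2. Since $k_{uv}\le k$ and $2-\lambda_2>0$, (1) gives $f_k(\lambda_2)\le f_{k_{uv}}(\lambda_2)\le0$, so $\lambda_2\ge\rho_k$. $\square$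

## 3. Two paths, a fork and a cycle

*The path on three vertices.* Here $D=\emptyset$, so the bound is $\rho_0=1$. The vector $(1,0,-1)$ satisfies $Lx=x$, so $\lambda_2\le1$. Given Theorem 1, equality holds. This is case (b) with $c$ the middle vertex.

*The path on four vertices.* Here $n=4$, $D=\{1,4\}$, $k=1$, $f_1(t)=t^2-4t+2$, so $\rho_1=2-\sqrt2$. Try $x=(1,\,1-\lambda,\,-(1-\lambda),\,-1)$. The equations at the ends hold for every $\lambda$. The equation at vertex $2$ is $-\lambda+2(1-\lambda)=\lambda(1-\lambda)$, that is, $f_1(\lambda)=0$; the equation at $3$ is its negative. So $\lambda_2\le 2-\sqrt2$, and Theorem 1 turns this into equality. This is case (c) with $R=\emptyset$. In general, the same vector, extended by $0$ on $R$, will show that the graphs in (c) attain the bound.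

*A fork.* Take the tree with leaves $a_1,a_2$ attached to $c$, a leaf $b$ attached to $d$, and the edge $cd$. Here $n=5$, $D=\{a_1,a_2,b\}$, $k=\tfrac32$, and $f_{3/2}(t)=t^2-\tfrac92t+2$ has roots $\tfrac12$ and $4$. So Theorem 1 says $\lambda_2\ge\tfrac12$. We compare with the truth. If $0<\lambda<1$ is an eigenvalue, the equations at the leaves give $x_{a_1}=x_{a_2}=s$, $x_c=(1-\lambda)s$, $x_b=t$, $x_d=(1-\lambda)t$. The condition $\sum x=0$ reads $(3-\lambda)s=-(2-\lambda)t$, so up to scaling $s=-(2-\lambda)$, $t=3-\lambda$. The equation at $c$ is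
$$\lambda(1-\lambda)s=-2\lambda s+(1-\lambda)(s-t),$$
and substituting gives $p(\lambda)=\lambda^3-7\lambda^2+13\lambda-5=0$. Conversely, a root of $p$ in $(0,1)$ gives an eigenvector, because the equation at $d$ follows from the others: both $\sum_w (Lx)_w$ and $\lambda\sum_w x_w$ are zero. Now $p(0)=-5$, $p(\tfrac12)=-\tfrac18$, $p(1)=2$, and $p'(t)=3t^2-14t+13>0$ on $[0,\tfrac12]$. So there is no root in $[0,\tfrac12]$ and there is one in $(\tfrac12,1)$. Hence $\tfrac12<\lambda_2<1$: the bound is close, and strict, as Theorem 3 predicts for odd $|D|$. Also, the eigenvector is not balanced: the ratio of its two extreme absolute values is $\frac{2-\lambda}{3-\lambda}<1$. This imbalance is the source of the main difficulty below.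

*The cycle on seven vertices.* Since $D=V$, Theorem 1 gives only $\lambda_2\ge0$. The textbook value is $\lambda_2(C_7)=2-2\cos(2\pi/7)\approx0.753<1$. All pairs at distance $\ge3$ are equivalent under the symmetries of the cycle, so $k_{uv}=2$ for all of them, and Theorem 2 gives $\lambda_2\ge\rho_2=3-\sqrt6\approx0.551$.

## 4. The extreme vertices of an eigenvector and their neighbourhoods

We begin the proof of Theorem 2. If $G$ is disconnected, then $\lambda=0$. Take $u,v$ in different components. Then $d(u,v)=\infty$, every vertex is at infinite distance from $u$ or from $v$, so $D_{uv}=V$, $k_{uv}=n/2$ and $f_{n/2}(0)=0$.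

From now on $G$ is connected and $0<\lambda<1$. Let $Lx=\lambda x$ with $x\ne0$, so that $\sum x_w=0$ and therefore $\max x>0>\min x$. Let $u,v$ be vertices where $x$ attains its maximum and its minimum. The claim is symmetric in $u,v$. So, replacing $x$ by $-x$ (and swapping $u,v$) if necessary, and scaling, we may assume
$$x_u=1=\max x,\qquad x_v=-\beta=\min x,\qquad 0<\beta\le1. \tag{4}$$

**Step 1: $d(u,v)\ge3$.** The purpose is to show that $u$ and $v$ have disjoint neighbourhoods and are not adjacent. Subtract the eigenvalue equation at $v$ from that at $u$: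
$$\lambda(x_u-x_v)=\sum_{w\sim u}(x_u-x_w)+\sum_{w\sim v}(x_w-x_v), \tag{5}$$
and all summands are nonnegative. If $u\sim v$, the summand $x_u-x_v$ occurs in both sums, so the right side is at least $2(x_u-x_v)$. If $w$ is a common neighbour, the right side is at least $(x_u-x_w)+(x_w-x_v)=x_u-x_v$. Since $x_u>x_v$ and $\lambda<1$, both are impossible.

Step 1 already settles $D(G)=\emptyset$ in Theorem 1: if all distances are at most $2$, then $\lambda_2<1$ is impossible, so $\lambda_2\ge1=\rho_0$. For larger $D(G)$ we must count.

**Step 2: sorting the vertices.** The purpose is to express membership in $D_{uv}$ through neighbours. Let $U=N(u)$ and $W=N(v)$. By Step 1 they are disjoint, and neither contains $u$ or $v$. Put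
$$\delta_w=1-x_w\ge0\ (w\in U),\qquad \varepsilon_w=x_w+\beta\ge0\ (w\in W).$$
The equations at $u$ and $v$ become
$$\sum_{w\in U}\delta_w=\lambda,\qquad\sum_{w\in W}\varepsilon_w=\lambda\beta. \tag{6}$$
Partition $V\setminus(U\cup W)$ into

* $R$: vertices with neighbours in both $U$ and $W$;
* $P$: vertices with a neighbour in $U$ but none in $W$;
* $Q$: vertices with a neighbour in $W$ but none in $U$;
* $T$: vertices with a neighbour in neither.

Since $G$ is connected, $U,W\neq\emptyset$, so $u\in P$ and $v\in Q$. For example, on the path $1,\dots,7$ with $u=1$, $v=7$ we get $U=\{2\}$, $W=\{6\}$, $P=\{1,3\}$, $Q=\{5,7\}$, $T=\{4\}$, $R=\emptyset$.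

Let $M=V\setminus D_{uv}$, the set of vertices at distance at most $2$ from both $u$ and $v$, and let $m=|M|=n-2k_{uv}$. A vertex of $M$ outside $U\cup W$ is neither $u$ nor $v$ (as $d(u,v)\ge3$), so it is at distance exactly $2$ from both, so it has neighbours in both $U$ and $W$. Conversely, every vertex of $R$ is in $M$. Hence $M\setminus(U\cup W)=R$. A vertex $w\in U$ is different from $v$ and not adjacent to $v$, so $w\in M$ if and only if $w$ has a neighbour in $W$; the same holds with $U,W$ and $u,v$ exchanged. Put $U_0=U\cap M$, $W_0=W\cap M$, $i=|U_0|$, $j=|W_0|$. All edges between $U$ and $W$ join $U_0$ to $W_0$, and the bipartite graph $\mathcal B$ that they form on $U_0\cup W_0$ has no isolated vertices. Counting,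
$$m=|R|+i+j,\qquad |D_{uv}|=|P|+|Q|+|T|+|U|+|W|-i-j. \tag{7}$$

**Step 3: a weighted identity.** The purpose is to turn the eigenvalue equations on $U\cup W$ into a sum over vertices of the different types. Write $\sigma=1+\beta$ and $S_X=\sum_{w\in X}x_w$. Let $a,b,\gamma$ be any real numbers. Take $a$ times the sum of the eigenvalue equations over $U$, minus $b$ times the sum over $W$, plus $\gamma\sum_Vx=0$:
$$0=a\sum_{w\in U}\sum_{y\sim w}(x_w-x_y)+b\sum_{w\in W}\sum_{y\sim w}(x_y-x_w)-\lambda aS_U+\lambda bS_W+\gamma\sum_{y\in V}x_y .$$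
Edges inside $U$ and edges inside $W$ cancel. An edge $ww'$ with $w\in U$, $w'\in W$ occurs once in each double sum, with total contribution $(a+b)(x_w-x_{w'})=(a+b)(\sigma-\delta_w-\varepsilon_{w'})$. The remaining edges go to vertices $y\notin U\cup W$; we collect them at $y$. The result is
$$0=\sum_{y\notin U\cup W}c(y)+(\gamma-\lambda a)S_U+(\gamma+\lambda b)S_W+(a+b)E, \tag{8}$$
where
$$c(y)=a\sum_{w\in N(y)\cap U}(x_w-x_y)+b\sum_{w\in N(y)\cap W}(x_y-x_w)+\gamma x_y,\qquad E=\sum_{\substack{ww'\in E(G)\\ w\in U,\ w'\in W}}(\sigma-\delta_w-\varepsilon_{w'}).$$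
By (6),
$$S_U=|U|-\lambda,\qquad S_W=-\beta(|W|-\lambda). \tag{9}$$
If $y\notin U\cup W$ has $s\ge1$ neighbours in $U$, then, since $x_y\le1$ and by (6),
$$\sum_{w\in N(y)\cap U}(x_w-x_y)=s(1-x_y)-\sum_{w\in N(y)\cap U}\delta_w\ \ge\ (1-x_y)-\lambda. \tag{10}$$
Likewise, if $y$ has $s'\ge1$ neighbours in $W$, then
$$\sum_{w\in N(y)\cap W}(x_y-x_w)=s'(x_y+\beta)-\sum_{w\in N(y)\cap W}\varepsilon_w\ \ge\ (x_y+\beta)-\lambda\beta. \tag{11}$$

## 5. Equal weights on the two neighbourhoods, and the case $\beta<1$

The natural first choice in (8) is $a=b=1$, $\gamma=0$. The bounds (10), (11) give $c(y)\ge(1-\lambda)\sigma$ on $R$, where $x_y$ cancels; $c(y)\ge1-\lambda-x_y\ge-\lambda$ on $P$; $c(y)\ge x_y+\beta-\lambda\beta\ge-\lambda\beta$ on $Q$; and $c(y)=0$ on $T$. With (9), identity (8) yields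
$$|R|(1-\lambda)(1+\beta)\ \le\ \lambda\big(|P|+|U|\big)+\lambda\beta\big(|Q|+|W|\big)-\lambda^2(1+\beta)-2E. \tag{12}$$
This has the shape of (3): a middle vertex earns $(1-\lambda)(1+\beta)$ and a far vertex is charged something. If $\beta=1$, the charge is $\lambda$ for every vertex on the right, and the ratio of charge to earning is $\frac{\lambda}{2(1-\lambda)}$, exactly as in (3). But if $\beta<1$, a vertex of $P$ is charged $\lambda$ against an earning of $(1-\lambda)(1+\beta)$. The ratio is
$$\frac{\lambda}{(1-\lambda)(1+\beta)}>\frac{\lambda}{2(1-\lambda)} .$$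
So (12) yields (3) only if the cheaper vertices on the side of $v$ compensate, and nothing in (12) says how many vertices lie on each side. The fork in Section 3 shows that $\beta<1$ really occurs. One piece of information has not been used: the choice $\gamma=0$ throws away $\sum x=0$, which is what ties the sizes of the two sides to $\beta$.

## 6. Weights that charge both sides equally

Keep $a,b>0$ and $\gamma$ free. On $R$, the bounds (10), (11) give
$$c(y)\ge a(1-\lambda-x_y)+b(x_y+\beta-\lambda\beta)+\gamma x_y,$$
and this is independent of $x_y$ precisely if $\gamma=a-b$. With this $\gamma$, the bounds on $P$ and $Q$ are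
$$c(y)\ge a(1-\lambda)-bx_y\ge-\big(b-a(1-\lambda)\big),\qquad c(y)\ge ax_y+b\beta(1-\lambda)\ge-\beta\big(a-b(1-\lambda)\big).$$
Moreover $\gamma-\lambda a=-(b-a(1-\lambda))$ and $\gamma+\lambda b=a-b(1-\lambda)$, so by (9) each vertex of $U$ is charged like a vertex of $P$, and each vertex of $W$ like a vertex of $Q$. We demand that the two charges agree:
$$b-a(1-\lambda)=\beta\big(a-b(1-\lambda)\big)\iff b\big(1+\beta-\lambda\beta\big)=a\big(1+\beta-\lambda\big).$$
Up to scale, this forces
$$a=\sigma-\lambda\beta,\qquad b=\sigma-\lambda,\qquad \gamma=a-b=\lambda(1-\beta).$$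
For $\beta=1$ this is $a=b$, $\gamma=0$, the choice of Section 5. For $\beta<1$ we still have to see that the new ratio of charge to earning is at most $\frac{\lambda}{2(1-\lambda)}$; this will be $4\beta\le(1+\beta)^2$.

**Step 4: the constants.** The purpose is to collect the algebra once. Both $a$ and $b$ are positive since $\lambda<1$. Let
$$\kappa=\lambda\beta(2-\lambda)>0,\qquad g=(1-\lambda)(a+b\beta)>0,\qquad h=ab>0 .$$
Here $\kappa$ is the common charge, $g$ is the earning of a vertex of $R$, and $h$ will be their sum. First,
$$b-a(1-\lambda)=\sigma-\lambda-\sigma+\lambda\sigma+\lambda\beta-\lambda^2\beta=2\lambda\beta-\lambda^2\beta=\kappa,$$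
$$a-b(1-\lambda)=-\lambda\beta+\lambda\sigma+\lambda-\lambda^2=2\lambda-\lambda^2=\kappa/\beta. \tag{13}$$
Next, using the first line of (13),
$$g+\kappa=(1-\lambda)(a+b\beta)+b-a(1-\lambda)=b\big(1+\beta(1-\lambda)\big)=ba=h. \tag{14}$$
Finally, since $1+\beta=\sigma$,
$$a+b=(2-\lambda)\sigma,\qquad h=(\sigma-\lambda\beta)(\sigma-\lambda)=(1-\lambda)\sigma^2+\lambda^2\beta,$$
$$g=h-\kappa=(1-\lambda)\sigma^2-2\lambda\beta+2\lambda^2\beta=(1-\lambda)(\sigma^2-2\lambda\beta). \tag{15}$$
Note that $\sigma^2\ge4\beta>2\lambda\beta$.

**Step 5: charging the vertices outside $U\cup W$.** The purpose is an upper bound for $mg$. From the computation above and (13):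

* for $y\in R$: $c(y)\ge a(1-\lambda)+b\beta(1-\lambda)=g$;
* for $y\in P$: $c(y)\ge a(1-\lambda)-bx_y\ge a(1-\lambda)-b=-\kappa$;
* for $y\in Q$: $c(y)\ge ax_y+b\beta(1-\lambda)\ge-\beta(a-b(1-\lambda))=-\kappa$;
* for $y\in T$: $c(y)=(a-b)x_y=\lambda(1-\beta)x_y\ge-\lambda\beta(1-\beta)>-\kappa$, because $1-\beta<1<2-\lambda$.

By (9) and (13), the two middle terms of (8) equal $-\kappa(|U|-\lambda)-\kappa(|W|-\lambda)$. So (8) gives
$$0\ \ge\ |R|\,g-\kappa\big(|P|+|Q|+|T|+|U|+|W|\big)+2\kappa\lambda+(a+b)E .$$
By (7), $|R|=m-(i+j)$ and the bracket is $|D_{uv}|+(i+j)$. The terms with $i+j$ combine to $-(i+j)(g+\kappa)=-(i+j)h$. Hence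
$$mg\ \le\ \kappa|D_{uv}|+\Phi,\qquad \Phi:=(i+j)h-(a+b)E-2\kappa\lambda. \tag{16}$$

## 7. Edge covers between the two neighbourhoods

The $i+j$ middle vertices inside $U\cup W$ have been charged like far ones; correcting this costs $h$ for each, and the edges counted in $E$ must pay for it. Every such vertex lies on an edge of $\mathcal B$, so we choose just enough edges to cover them all.

**Definition (edge cover).** An *edge cover* of a graph is a set $F$ of edges such that every vertex lies on an edge of $F$. It is *minimal* if no proper subset is an edge cover. For the path on four vertices, the two end edges form a minimal edge cover; all three edges form an edge cover that is not minimal.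

A graph without isolated vertices has an edge cover, hence a minimal one $F$. If both ends of an edge of $F$ had degree at least $2$ in $F$, that edge could be deleted. So each edge of $F$ has an end of degree $1$ in $F$. If a component of $F$ has a vertex $z$ of degree at least $2$, then all its $F$-neighbours have degree $1$, and the component is a star with centre $z$. Otherwise the component is a single edge, which we also call a star (with one leaf, either end being the centre). So $F$ is a spanning forest of stars.

**Step 6: $\Phi\le\lambda g$.** If $i+j=0$, then $E=0$ and $\Phi=-2\kappa\lambda<0<\lambda g$. Otherwise $\mathcal B$ is nonempty without isolated vertices. Take a minimal edge cover $F$ of $\mathcal B$, with $r\ge1$ stars as components. By (6), $\delta_w\le\lambda$ and $\varepsilon_{w'}\le\lambda\beta$, so every term of $E$ is at least $\sigma-\lambda-\lambda\beta=\sigma(1-\lambda)>0$. Hence $E\ge E_F$, where $E_F$ is the part of the sum coming from edges of $F$.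

Write $\eta_w=\delta_w$ for $w\in U$ and $\eta_w=\varepsilon_w$ for $w\in W$. Consider a star of $F$ with centre $z$ and $\ell$ leaves. It has $\ell+1$ vertices and contributes $\ell(\sigma-\eta_z)-\sum_{\text{leaves}}\eta$ to $E_F$. Regrouping,
$$(\ell+1)h-(a+b)\Big(\ell(\sigma-\eta_z)-\sum_{\text{leaves}}\eta\Big)=2h-(a+b)\Big(\sigma-\sum_{\text{star}}\eta\Big)+(\ell-1)\big(h-(a+b)(\sigma-\eta_z)\big).$$
The last factor is negative. Indeed, if $z\in U$, then $(a+b)(\sigma-\eta_z)\ge(a+b)(\sigma-\lambda)=(a+b)b>ab=h$. If $z\in W$, then $(a+b)(\sigma-\eta_z)\ge(a+b)(\sigma-\lambda\beta)=(a+b)a>h$. So the contribution of the star to $(i+j)h-(a+b)E_F$ is at most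
$$2h-(a+b)\sigma+(a+b)\sum_{\text{star}}\eta, \tag{17}$$
with equality only if $\ell=1$. Now sum over the $r$ stars. They are disjoint and cover $U_0\cup W_0$, so the numbers $\ell+1$ add up to $i+j$, and the $\eta$'s add up to at most $\lambda+\lambda\beta=\lambda\sigma$ by (6). Hence
$$\Phi\ \le\ r\big(2h-(a+b)\sigma\big)+(a+b)\lambda\sigma-2\kappa\lambda. \tag{18}$$
By (15),
$$2h-(a+b)\sigma=2(1-\lambda)\sigma^2+2\lambda^2\beta-(2-\lambda)\sigma^2=-\lambda(\sigma^2-2\lambda\beta)<0 .$$
As $r\ge1$, the right side of (18) is largest for $r=1$: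
$$\Phi\le-\lambda\sigma^2+2\lambda^2\beta+\lambda(2-\lambda)\sigma^2-2\kappa\lambda=\lambda\big[(1-\lambda)\sigma^2+2\lambda\beta-2\kappa\big].$$
Since $2\lambda\beta-2\kappa=2\lambda\beta-4\lambda\beta+2\lambda^2\beta=-2\lambda\beta(1-\lambda)$, the bracket is $(1-\lambda)(\sigma^2-2\lambda\beta)=g$. So $\Phi\le\lambda g$.

**Step 7: conclusion of the proof of Theorem 2.** The purpose is to reach (3). From (16), Step 6 and $|D_{uv}|=2k_{uv}$, dividing by $g$,
$$m\ \le\ \lambda+k_{uv}\cdot\frac{2\kappa}{g}. \tag{19}$$
By (15),
$$\frac{2\kappa}{g}=\frac{2\lambda\beta(2-\lambda)}{(1-\lambda)(\sigma^2-2\lambda\beta)}\ \le\ \frac{\lambda}{1-\lambda}, \tag{20}$$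
because, after multiplying out the positive denominators, this says $4\beta-2\lambda\beta\le\sigma^2-2\lambda\beta$, that is, $4\beta\le(1+\beta)^2$, which is true. So $m\le\lambda+k_{uv}\frac{\lambda}{1-\lambda}$ with $m=n-2k_{uv}$. This is (3) for $k=k_{uv}$, hence $f_{k_{uv}}(\lambda)\le0$. Together with Step 1 this proves Theorem 2, since $u,v$ were arbitrary extreme vertices of an arbitrary $\lambda_2$-eigenvector; and Theorem 1 follows as in Section 2. $\square$

## 8. Graphs that attain the bound

We prove Theorem 3, according to the size of $D=D(G)$.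

**All vertices far: $|D|=n$.** Then $\rho_{n/2}=0$, and $\lambda_2=0$ if and only if $G$ is disconnected. This is case (a). A disconnected graph always has $D=V$, so from now on $|D|<n$ and $G$ is connected.

**No far vertices: $D=\emptyset$.** Here $\rho_0=1$ and all distances are at most $2$. Suppose $\lambda_2=1$. Let $x$ be an eigenvector, and let $A$, $B$ be the sets of vertices where it attains its maximum and its minimum. Let $u\in A$, $v\in B$. Equation (5) with $\lambda=1$ reads
$$x_u-x_v=\sum_{w\sim u}(x_u-x_w)+\sum_{w\sim v}(x_w-x_v),$$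
with nonnegative summands and a positive left side. If $u\sim v$, the right side would be at least $2(x_u-x_v)$; so $u\not\sim v$. Hence $u,v$ have a common neighbour. Each common neighbour contributes $x_u-x_v$ in total, so there is exactly one, $w$, and all other summands vanish: the other neighbours of $u$ lie in $A$, and the other neighbours of $v$ lie in $B$. We have seen that no edge joins $A$ to $B$. Since $w\sim v$, $w\notin A$; since $w\sim u$, $w\notin B$. So $w$ is the only neighbour of $u$ outside $A$, and also the only neighbour of $v$ outside $B$. Thus $w$ depends only on $u$ and also only on $v$, and so it is one vertex $c$ for all pairs.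

Every vertex of $A$ is therefore adjacent to $c$ and has all its neighbours in $A\cup\{c\}$. A vertex $y\notin A\cup\{c\}$ is not adjacent to $u\in A$, so it has a common neighbour with $u$. This neighbour lies in $A\cup\{c\}$, and not in $A$, since a vertex of $A$ has no neighbour $y$ outside $A\cup\{c\}$. So it is $c$, and $y\sim c$. Hence $c$ is adjacent to all other vertices, and in $G-c$ the nonempty set $A$ is separated from the nonempty set $B$. This is (b).

Conversely, let $c$ be adjacent to all others with $G-c$ disconnected. Then all distances are at most $2$, so $D=\emptyset$ and $\lambda_2\ge1$ by Theorem 1. Let $C$ be a component of $G-c$ and $C'=V\setminus(C\cup\{c\})\neq\emptyset$. Let $x$ equal $1/|C|$ on $C$, $-1/|C'|$ on $C'$ and $0$ at $c$. A vertex of $C$ or $C'$ differs in value only from its neighbour $c$, so $(Lx)_w=x_w$ there; at $c$, $(Lx)_c=-1+1=0$. Also $\sum x=0$. So $\lambda_2\le1$, and $\lambda_2=1$.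

**Some far vertices: $0<|D|<n$, necessity of (c).** Let $\lambda=\lambda_2=\rho_k$. Since $f_k(1)=-k<0$, we have $\lambda<1$; since $G$ is connected, $\lambda>0$. Take $x,u,v$ as in (4). If $k_{uv}<k$, then (1) gives
$$f_{k_{uv}}(\lambda)=f_k(\lambda)+(k-k_{uv})(2-\lambda)=(k-k_{uv})(2-\lambda)>0,$$
contradicting Theorem 2. So $k_{uv}=k$, and $D_{uv}=D$. This holds for every choice of maximum vertex $u$ and minimum vertex $v$ of $x$. The proof of Theorem 2 gave
$$mg\le2k\kappa+\Phi\le2k\kappa+\lambda g,\qquad m\le\lambda+k\,\frac{2\kappa}{g}\le\lambda+\frac{k\lambda}{1-\lambda},$$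
and $f_k(\lambda)=0$ says that the two ends of the second chain are equal. So all the inequalities used are equalities. We read off what this means.

**Step A: balance.** Equality in (20), with $k>0$, gives $4\beta=(1+\beta)^2$, so $\beta=1$ and $\sigma=2$.

**Step B: the edges between $U$ and $W$.** Since $\Phi=\lambda g$, the case $i+j=0$ is excluded, so $i,j\ge1$. Equality in $E\ge E_F$, whose dropped terms are positive, shows that $F$ contains all $U$–$W$ edges. The coefficient of $r$ in (18) is negative, so $r=1$. Equality in (17) forces $\ell=1$. So $\mathcal B$ is a single edge: $U_0=\{c\}$, $W_0=\{d\}$, $c\sim d$. The $\eta$'s on it add up to $\lambda\sigma=2\lambda$, while $\delta_c\le\lambda$ and $\varepsilon_d\le\lambda\beta=\lambda$; so $\delta_c=\varepsilon_d=\lambda$. Hence $x_c=1-\lambda$, $x_d=-(1-\lambda)$, and by (6) all other vertices of $U$ have value $1$ and all other vertices of $W$ have value $-1$.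

**Step C: the other vertices.** Equality in Step 5 must hold for each vertex.

* The bound on $T$ is strict, so $T=\emptyset$.
* For $y\in P$: $x_y=1$, and equality in (10) becomes $\sum_{w\in N(y)\cap U}\delta_w=\lambda$. Only $\delta_c$ is nonzero on $U$, so $y\sim c$.
* For $y\in Q$: $x_y=-1$, and likewise equality in (11) gives $y\sim d$.
* For $z\in R\subseteq M$: $z$ is within distance $2$ of $u$ and of $v$. If $x_z=1$, then $(z,v)$ would be a maximum–minimum pair, and Step 1 would give $d(z,v)\ge3$. If $x_z=-1$, the same holds for $(u,z)$. So $-1<x_z<1$. Since $a,b>0$, equality holds in both (10) and (11). The first reads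
$$(s-1)(1-x_z)+\Big(\lambda-\sum_{w\in N(z)\cap U}\delta_w\Big)=0$$
with both terms nonnegative. So $s=1$ and the single neighbour has $\delta_w=\lambda$: $N(z)\cap U=\{c\}$. In the same way (11) gives $N(z)\cap W=\{d\}$.

Put $A=\{y:x_y=1\}$ and $B=\{y:x_y=-1\}$. By the values just found, $A=(U\setminus\{c\})\cup P$ and $B=(W\setminus\{d\})\cup Q$. Moreover $V\setminus D=M=R\cup\{c,d\}$, so $D=A\cup B$.

**Step D: neighbourhoods of the vertices of $A$ and $B$.** The purpose is to show that every $u'\in A$ is adjacent to $c$ and has all other neighbours in $A$. The pair $(u',v)$ is also a maximum–minimum pair of the same normalised eigenvector, so $D_{u'v}=D$ and Step B applies to it. Thus $u'$ has a neighbour $c'\in V\setminus D_{u'v}=V\setminus D$ with $x_{c'}=1-\lambda$, and all its other neighbours have value $1$, so lie in $A$. So $c'$ is the only neighbour of $u'$ outside $A$. Since $x_{c'}>0>x_d$, we have $c'\in R\cup\{c\}$. If $u'\in P$, then $u'\sim c\notin A$ by Step C, so $c'=c$. If $u'\in U\setminus\{c\}$ and $c'\in R$, then $c'$ would have the neighbour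 $u'\ne c$ in $U$, contradicting $N(c')\cap U=\{c\}$; so $c'=c$ again.

Likewise let $v'\in B$ and use the pair $(u,v')$. The vertex $v'$ has exactly one neighbour $d'$ outside $B$, with $d'\notin D$ and $x_{d'}=-(1-\lambda)<0<x_c$, so $d'\in R\cup\{d\}$. If $v'\in Q$, then $v'\sim d\notin B$ and $d'=d$. If $v'\in W\setminus\{d\}$, then $d'\in R$ would contradict $N(d')\cap W=\{d\}$, so $d'=d$.

Now all edges are known. We have $c\sim d$. By Step D, $c$ is joined to all of $A$ and $d$ to all of $B$, and the vertices of $A$ (of $B$) have no other neighbours outside $A$ (outside $B$). By Step C, every vertex of $R$ is joined to $c$ and to $d$. This is the structure (c), except for $|A|=|B|$.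

**Step E: $|A|=|B|$.** Vertices of $R$ have neighbours only in $R\cup\{c,d\}$. Summing the eigenvalue equations over $R$,
$$\lambda S_R=2S_R-|R|(x_c+x_d)=2S_R,$$
so $S_R=0$, as $\lambda\neq2$. Then $0=\sum x=|A|-|B|+x_c+x_d+S_R=|A|-|B|$. So $|A|=|B|=|D|/2=k$, and (c) holds.

**Sufficiency of (c).** In a graph as in (c), $c$ is adjacent to $A\cup R\cup\{d\}$ and reaches $B$ through $d$. The situation of $d$ is symmetric. A vertex of $R$ is adjacent to $c$ and $d$, so it reaches every vertex within $2$ steps. So these vertices have eccentricity at most $2$. For $y\in A$, $y'\in B$, the closed neighbourhoods lie in $A\cup\{c\}$ and $B\cup\{d\}$, which are disjoint; so $d(y,y')\ge3$, and the path $y,c,d,y'$ gives $d(y,y')=3$. Since $A,B\ne\emptyset$, $D(G)=A\cup B$ and $|D(G)|/2=k$.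

Let $\lambda=\rho_k$, and let $x=1$ on $A$, $-1$ on $B$, $0$ on $R$, $x_c=1-\lambda$, $x_d=-(1-\lambda)$. On $A$ the equation reads $1-(1-\lambda)=\lambda$, on $B$ its negative, and on $R$ it reads $-(x_c+x_d)=0$. At $c$, with $k$ neighbours in $A$, the neighbour $d$, and $n-2k-2$ neighbours in $R$, it reads
$$\lambda(1-\lambda)=-k\lambda+2(1-\lambda)+(n-2k-2)(1-\lambda)=-k\lambda+(n-2k)(1-\lambda),$$
which by (2) is $f_k(\lambda)=0$. At $d$ it is the negative. Also $x\ne0$ and $\sum x=k-k=0$. So $\rho_k$ is an eigenvalue with an eigenvector orthogonal to $\mathbf 1$, whence $\lambda_2\le\rho_k$, and Theorem 1 gives equality.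

**The final assertions.** For $0<|D|<n$, equality occurs only in case (c), where $|D|=2k$ is even and $n=2k+2+|R|\ge2k+2$, so $|D|\le n-2$. Hence the bound is strict if $|D|$ is odd or equals $n-1$. As $k\ge1$ and $|R|\ge0$ are arbitrary integers, the bound is attained for all integers $k\ge1$ and $n\ge2k+2$. $\blacksquare$
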